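\title{Integral domains that are not polynomially composite}


\begin{abstract}
For an integral domain $D$, integer-valued polynomials in several variables can be produced by multiplying integer-valued polynomials in one variable. This gives a canonical map from a tensor power of $\operatorname{Int}(D)$ to the ring of integer-valued polynomials in several variables, and $D$ is called polynomially composite if this map is an isomorphism for every set of variables. We show that not every domain is polynomially composite: for the coordinate ring of a nodal cubic over a finite field the map is neither injective nor surjective as soon as there are two variables. We then determine which Noetherian domains satisfying Serre's condition $S_2$ are polynomially composite, and for which Noetherian domains $D$ the $D$-module $\operatorname{Int}(D)$ is flat. The decisive condition is analytic irreducibility at certain maximal ideals with finite residue field.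
\end{abstract}

\section{The question and the results}

\subsection{The question}
Let $D$ be an integral domain with quotient field $K$. A polynomial over $K$ can map $D$ into $D$ without having its coefficients in $D$; over $\mathbb Z$ the polynomial $\frac12(X^2-X)$ is an example. For a set $\mathbf X$ of indeterminates put
$$\operatorname{Int}(D^{\mathbf X})=\{f\in K[\mathbf X]: f(a)\in D\text{ for all }a\in D^{\mathbf X}\},\qquad \operatorname{Int}(D)=\operatorname{Int}(D^{\{X\}}).$$
Each $f$ involves only finitely many variables. The simplest way to make elements of $\operatorname{Int}(D^{\mathbf X})$ is to multiply elements of $\operatorname{Int}(D)$ taken in different variables. This is recorded by the canonical $D$-algebra homomorphism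
$$\theta_{\mathbf X}:\bigotimes_{X\in\mathbf X}\operatorname{Int}(D)\longrightarrow\operatorname{Int}(D^{\mathbf X}),\qquad \bigotimes_X f_X\longmapsto\prod_X f_X(X),$$
where $f_X=1$ for all but finitely many $X$. The tensor product is over $D$; if $\mathbf X$ is infinite, it is the direct limit of the finite tensor products, that is, the coproduct in the category of $D$-algebras. Surjectivity of $\theta_{\mathbf X}$ says that every integer-valued polynomial in several variables is a sum of products of integer-valued polynomials in one variable. Injectivity says that such an expression is unique up to the relations that hold in every tensor product. The domain $D$ is called \emph{polynomially composite} if $\theta_{\mathbf X}$ is an isomorphism for every set $\mathbf X$. The problem treated here, whether every integral domain is polynomially composite, has its source in \cite{Elliott}.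

The first examples suggest the answer yes. Let $D=\mathbb Z$. Every $f\in\mathbb Q[X]$ is uniquely $\sum_i c_i\binom Xi$ with $c_i=\sum_{j=0}^{i}(-1)^{i-j}\binom ij f(j)$, so the binomial polynomials form a $\mathbb Z$-basis of $\operatorname{Int}(\mathbb Z)$. Applying the same formula to one variable after the other, we see that the products $\binom{X_1}{i_1}\cdots\binom{X_n}{i_n}$ form a basis of $\operatorname{Int}(\mathbb Z^n)$. So $\mathbb Z$ is polynomially composite. If $D$ is local with infinite residue field, a Vandermonde determinant shows that $\operatorname{Int}(D^{\mathbf X})=D[\mathbf X]$ (see the proof of Lemma~\ref{lem:polys}(a), which does not use that $D$ is Noetherian), and again $\theta_{\mathbf X}$ is an isomorphism. It is known that all Krull domains are polynomially composite, and so are the Pr\"ufer $v$-multiplication domains (PVMDs) $D$ with $\operatorname{Int}(D_{\mathfrak m})=\operatorname{Int}(D)_{\mathfrak m}$ for every maximal ideal $\mathfrak m$.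

The answer is nevertheless no, and a counterexample is one of the simplest singular curves.

\begin{theorem}\label{thm:node}
Let $k=\mathbb F_q$ be a finite field and
$$D=\{f\in k[t]: f(0)=f(1)\}.$$
Put $A=\operatorname{Int}(D)$ and $u=X^q-X$. For every set $\mathbf X$ with at least two elements, $\theta_{\mathbf X}$ is neither injective nor surjective. Explicitly, for two variables:
\begin{enumerate}
\item[(1)] $h=\frac{t-1}{t}\,u(X)u(Y)$ lies in $\operatorname{Int}(D^{\{X,Y\}})$ but not in the image of $\theta$;
\item[(2)] $\tau=(t-1)u\otimes tu-t(t-1)\,(u\otimes u)\in A\otimes_DA$ is nonzero, and $\theta(\tau)=0$.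
\end{enumerate}
\end{theorem}

The second theorem explains which property of the node is responsible. We recall the terms. A Noetherian local domain is \emph{analytically irreducible} if its completion is a domain. A Noetherian domain $D$ satisfies $S_2$ if $\operatorname{depth}D_{\mathfrak p}\ge\min(2,\dim D_{\mathfrak p})$ for every prime $\mathfrak p$. One-dimensional Noetherian domains, Cohen--Macaulay domains and normal Noetherian domains all satisfy $S_2$.

\begin{theorem}\label{thm:class}
Let $D$ be a Noetherian domain, not a field. Consider the condition
\begin{enumerate}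
\item[$(\star)$] for every maximal ideal $\mathfrak m$ with $D/\mathfrak m$ finite and $\operatorname{depth}D_{\mathfrak m}=1$: $\dim D_{\mathfrak m}=1$ and $D_{\mathfrak m}$ is analytically irreducible.
\end{enumerate}
\begin{enumerate}
\item[(1)] $\operatorname{Int}(D)$ is a flat $D$-module if and only if $(\star)$ holds.
\item[(2)] If $(\star)$ holds, then $D$ is polynomially composite.
\item[(3)] If some maximal ideal $\mathfrak m$ of height one with $D/\mathfrak m$ finite has $D_{\mathfrak m}$ not analytically irreducible, then $D$ is not polynomially composite.
\item[(4)] Consequently, if $D$ satisfies $S_2$, the following are equivalent: (a) $D$ is polynomially composite; (b) $\operatorname{Int}(D)$ is flat over $D$; (c) $D_{\mathfrak m}$ is analytically irreducible for every maximal ideal $\mathfrak m$ of height one with finite residue field.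
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:orders}
An order $\mathcal O$ in a number field is polynomially composite if and only if exactly one prime of the integral closure $\mathcal O'$ lies over each maximal ideal of $\mathcal O$. So $\mathbb Z[\sqrt{-3}]$ is polynomially composite and $\mathbb Z[\sqrt{-7}]$ is not.
\end{corollary}

Theorem~\ref{thm:class} does not decide compositeness for Noetherian domains that are not $S_2$ and violate $(\star)$ only at maximal ideals of height at least $2$.

\subsection{The idea}\label{sub:idea}
Let $D$ be a one-dimensional Noetherian local domain with maximal ideal $\mathfrak m$ and residue field $\mathbb F_q$, put $A=\operatorname{Int}(D)$, and let $u=X^q-X$. All values of $u$ on $D$ lie in $\mathfrak m$. The question that decides everything is whether this has an algebraic reason, namely whether $u\in\mathfrak mA$. Over $\mathbb Z_{(p)}$ it has: $u=p\cdot(u/p)$ and $u/p\in A$. Suppose, however, that $u\notin\mathfrak mA$. Choose a nonzero $d\in\mathfrak m$ and an $n$ with $\mathfrak m^n\subseteq dD$. Then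
$$d^{-1}u(X_1)\cdots u(X_n)$$
is integer-valued, because $u(X_1)\cdots u(X_n)$ has values in $\mathfrak m^n$. If $\theta$ were an isomorphism for $n$ variables, $u\otimes\cdots\otimes u$ would be divisible by $d$, hence zero modulo $\mathfrak m$. But modulo $\mathfrak m$ it is the $n$-th tensor power of a nonzero vector of $A/\mathfrak mA$, and so it is not zero.

What can prevent $u$ from lying in $\mathfrak mA$? For the node the reason is that two branches pass through the singular point. An integer-valued polynomial cannot treat the branches independently. If two elements of $D$ are sufficiently close along one branch, so are their images; hence the difference of the images vanishes at the singular point, and therefore it vanishes to order at least one along the other branch as well. For a polynomial in $\mathfrak mA$ this order is at least two, whereas $u$ has a simple zero at $0$. If there is only one branch, there is no such constraint, and we shall see that integer-valued polynomials then approximate every locally constant function. This makes $A$ flat and $\theta$ an isomorphism.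

\section{The nodal cubic}

We keep the notation of Theorem~\ref{thm:node} and put $\mathfrak m=t(t-1)k[t]$. Then $D=k+\mathfrak m$, so $\mathfrak m$ is a maximal ideal of $D$ with residue field $k$, and $\mathfrak m$ is also an ideal of $k[t]$. Since $t=t^2(t-1)/(t(t-1))$, the quotient field of $D$ is $K=k(t)$. With $x=t(t-1)$ and $y=tx$ we have $y^2-xy=x^3$. The elements $x^i$, $x^it$ $(i\ge0)$ form a $k$-basis of $k[t]$, so $1$, $x^{i+1}$, $x^iy$ form one of $D=k+xk[t]$, and $D=k[x,y]$ is the coordinate ring of a nodal cubic. Its elements are the functions on the $t$-line that do not distinguish the points $0$ and $1$. Let $v_0,v_1$ be the orders of vanishing at $t=0$ and $t=1$.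

The following lemma says that integer-valued polynomials cannot separate the two branches of the node.

\begin{lemma}\label{lem:branches}
For $N\ge1$ put $a_N=t(t-1)^N$ and $a_N'=t^N(t-1)$, both in $\mathfrak m$. For each $F\in A$ and all large $N$,
$$v_0\big(F(a_N)-F(0)\big)\ge1\qquad\text{and}\qquad v_1\big(F(a_N')-F(0)\big)\ge1.$$
\end{lemma}

\begin{proof}
Write $F=G/e$ with $G\in D[X]$ and $0\ne e\in D$. Then $G(a_N)-G(0)\in a_ND$, so $v_1(F(a_N)-F(0))\ge N-v_1(e)\ge1$ for large $N$. Thus $F(a_N)-F(0)$ is an element of $D$ that vanishes at $t=1$, and therefore it vanishes at $t=0$. Exchanging the roles of $t=0$ and $t=1$ gives the second statement.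
\end{proof}

The point is that $a_N$ vanishes to a high order at $t=1$ but only to order one at $t=0$; so the lemma tests $F$ at a first-order displacement along the branch $t=0$.

\begin{proof}[Proof of Theorem~\ref{thm:node}]
If $a=c+\mu$ with $c\in k$ and $\mu\in\mathfrak m$, then $u(a)=\mu^q-\mu\in\mathfrak m$, because $c^q=c$. So $u(D)\subseteq\mathfrak m$. Since $\mathfrak m$ is an ideal of $k[t]$, all of $u$, $tu$, $(t-1)u$ belong to $A$.

\emph{(1)} The values of $u(X)u(Y)$ lie in $\mathfrak m^2=t^2(t-1)^2k[t]$, which leaves room for a division by $t$. Precisely, for $a,b\in D$,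
$$h(a,b)\in\tfrac{t-1}{t}\,\mathfrak m^2=t(t-1)^3k[t]\subseteq\mathfrak m\subseteq D,$$
so $h\in\operatorname{Int}(D^{\{X,Y\}})$. Suppose $h=\sum_iF_i(X)G_i(Y)$, a finite sum with $F_i,G_i\in A$. Let $a=a_N$ with $N$ so large that Lemma~\ref{lem:branches} applies to all $F_i$ and $G_i$. Then
$$h(a,a)-h(a,0)-h(0,a)+h(0,0)=\sum_i\big(F_i(a)-F_i(0)\big)\big(G_i(a)-G_i(0)\big),$$
and the right side has $v_0\ge2$. As $u(0)=0$, the left side is $\frac{t-1}t\,u(a)^2$. Now $v_0(a)=1$, so $v_0(u(a))=v_0(a^q-a)=1$, and the left side has $v_0=-1+2=1$. This is a contradiction.

\emph{(2)} Both terms of $\tau$ map to $t(t-1)u(X)u(Y)$, so $\theta(\tau)=0$. The element $\tau$ would be zero if $t$ could be moved across the tensor sign. But $t\notin D$, and we now see that it cannot.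

We claim that $(t-1)u\notin\mathfrak mA$ and $tu\notin\mathfrak mA$. If $g=\sum_i\mu_if_i$ with $\mu_i\in\mathfrak m$ and $f_i\in A$, then $g(a_N)-g(0)=\sum_i\mu_i\big(f_i(a_N)-f_i(0)\big)$ has $v_0\ge2$ for large $N$ by Lemma~\ref{lem:branches}, and in the same way $g(a_N')-g(0)$ has $v_1\ge2$. But $(t-1)u$ and $tu$ vanish at $0$, while $(t-1)u(a_N)$ has $v_0=1$ and $tu(a_N')$ has $v_1=1$. This proves the claim.

Hence there are $k$-linear maps $\lambda,\lambda':A/\mathfrak mA\to k$ with $\lambda((t-1)u)=1=\lambda'(tu)$. They give a $D$-linear map $\lambda\otimes\lambda':A\otimes_DA\to k\otimes_Dk=k$. It sends $(t-1)u\otimes tu$ to $1$, and it sends $t(t-1)(u\otimes u)$ to $0$ because $t(t-1)\in\mathfrak m$. So $\tau\ne0$.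

\emph{More variables.} Let $X,Y\in\mathbf X$ be distinct. Putting the other variables equal to $0$ gives maps $\varepsilon:\bigotimes_{\mathbf X}A\to A\otimes_DA$ and $\varepsilon':\operatorname{Int}(D^{\mathbf X})\to\operatorname{Int}(D^{\{X,Y\}})$ with $\varepsilon'\theta_{\mathbf X}=\theta\varepsilon$. They are left inverses of the natural maps $\iota$ and $\iota'$ in the other direction, and $\theta_{\mathbf X}\iota=\iota'\theta$. If $\iota'(h)$ were $\theta_{\mathbf X}(z)$, then $h=\varepsilon'\theta_{\mathbf X}(z)=\theta(\varepsilon(z))$, contrary to (1). And $\iota(\tau)\ne0$, since $\varepsilon\iota(\tau)=\tau\neq 0$, while $\theta_{\mathbf X}(\iota(\tau))=\iota'(\theta(\tau))=0$.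
\end{proof}

\begin{example}\label{ex:seven}
The same argument works in a number field. Let $\omega=\frac12(1+\sqrt{-7})$, let $\bar\omega$ be its conjugate, and put $B=\mathbb Z[\omega]$, the ring of integers of $\mathbb Q(\sqrt{-7})$. We have $\omega\bar\omega=2$ and $\omega+\bar\omega=1$, so $\omega B$ and $\bar\omega B$ are distinct prime ideals. Let $v,\bar v$ be their valuations; then $v(2)=\bar v(2)=1$. Let $D=\mathbb Z[\sqrt{-7}]=\mathbb Z+2B$ and $\mathfrak m=2B$; then $D/\mathfrak m=\mathbb F_2$. Put $u=X^2-X$. For $n\in\mathbb Z$ and $b\in B$ we have $u(n+2b)\equiv n^2-n\equiv0$ modulo $2B$, so $u(D)\subseteq\mathfrak m$. We claim that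
$$h=\tfrac12(X^2-X)(Y^2-Y)\in\operatorname{Int}(D^{\{X,Y\}})$$
is not in the image of $\theta$. It is integer-valued, since $h(a,b)\in\frac12\cdot4B=2B\subseteq D$ for $a,b\in D$. An element $n+2b$ of $D$ with $\bar v(n+2b)\ge1$ has $n\in\bar\omega B$, so $n$ is even because its norm $n^2$ is even; hence $n+2b\in\mathfrak m$ and $v(n+2b)\ge1$. With $a_N=\omega\bar\omega^N\in\mathfrak m$ it follows as in Lemma~\ref{lem:branches} that $v(F(a_N)-F(0))\ge1$ for $F\in\operatorname{Int}(D)$ and large $N$. As $u(0)=0$, a representation $h=\sum_i F_i(X)G_i(Y)$ would therefore give $v(h(a,a))\ge2$ for $a=a_N$ with $N$ large. But $v(u(a))=v(a)+v(a-1)=1$, so $v(h(a,a))=2-v(2)=1$.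

Likewise $\omega u$ and $\bar\omega u$ belong to $\operatorname{Int}(D)$, because $\mathfrak m$ is an ideal of $B$, and $\omega u\otimes\bar\omega u-2(u\otimes u)$ lies in the kernel of $\theta$. To see that it is nonzero, we note that $\bar\omega u\notin\mathfrak m\operatorname{Int}(D)$: an element $g\in\mathfrak m\operatorname{Int}(D)$ has $v(g(a_N)-g(0))\ge2$ for large $N$, but $v(\bar\omega u(a_N))=1$. Since $D$, $\mathfrak m$ and $\operatorname{Int}(D)$ are stable under conjugation, also $\omega u\notin\mathfrak m\operatorname{Int}(D)$. As $2\in\mathfrak m$, we conclude with two linear forms as before.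
\end{example}

In both examples $\mathfrak m$ is an ideal of a larger ring with two visible primes. In general we have no such ring; the completion takes its place, and the element $u$ alone, with sufficiently many variables, takes the place of $tu$ and $(t-1)u$.

\section{Reductions}

From now on we write
$$A=\operatorname{Int}(D),\qquad A_n=\operatorname{Int}(D^n),\qquad T_n=A^{\otimes_Dn},\qquad \theta_n:T_n\to A_n,$$
where $\operatorname{Int}(D^n)$ refers to the variables $X_1,\dots,X_n$. This section reduces the problem to local rings with finite residue field and depth one.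

\begin{lemma}\label{lem:torsion}
Let $D$ be a domain.
\begin{enumerate}
\item[(a)] $D$ is polynomially composite if and only if $\theta_n$ is an isomorphism for every $n\ge1$.
\item[(b)] The $D$-module $A_n$ is torsion-free, $\ker\theta_n$ is the torsion submodule of $T_n$, and $\operatorname{coker}\theta_n$ is a torsion module.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since every polynomial involves finitely many variables, $\operatorname{Int}(D^{\mathbf X})$ is the directed union of the rings $\operatorname{Int}(D^{\mathbf Y})$ with $\mathbf Y\subseteq\mathbf X$ finite. So $\theta_{\mathbf X}$ is the direct limit of the maps $\theta_{\mathbf Y}$. For $\mathbf Y=\emptyset$ the map is the identity of $D$.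

(b) $A_n\subseteq K[X_1,\dots,X_n]$ is torsion-free. As $D[X]\subseteq A\subseteq K[X]$, and similarly for $A_n$, both $T_n\otimes_DK$ and $A_n\otimes_DK$ are $K[X_1,\dots,X_n]$, and $\theta_n\otimes K$ is the identity. So kernel and cokernel of $\theta_n$ are torsion, and the torsion of $T_n$ maps to $0$ in the torsion-free module $A_n$.
\end{proof}

The next lemma uses that $D$ is Noetherian to bring all values of a polynomial into $D$ with one denominator.

\begin{lemma}\label{lem:loc}
Let $D$ be a Noetherian domain and $S\subseteq D\setminus\{0\}$ multiplicative. Then $S^{-1}\operatorname{Int}(D^n)=\operatorname{Int}((S^{-1}D)^n)$ for all $n\ge 1$. Hence $D$ is polynomially composite (resp.\ $\operatorname{Int}(D)$ is $D$-flat) if and only if $D_{\mathfrak m}$ is polynomially composite (resp.\ $\operatorname{Int}(D_{\mathfrak m})$ is $D_{\mathfrak m}$-flat) for all maximal ideals $\mathfrak m$.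
\end{lemma}

\begin{proof}
Put $D'=S^{-1}D$. We first show: \emph{if $f\in K[X_1,\dots,X_n]$ and $f(D^n)\subseteq D'$, then $f(D'^n)\subseteq D'$.} For $n=1$ we use induction on $r=\deg f$; constant polynomials are trivial. Let $s\in S$. The polynomial $g(X)=f(sX)-s^rf(X)$ is zero or has degree less than $r$, and $g(D)\subseteq D'$, so $g(D')\subseteq D'$ by induction. For $a\in D$ we get $s^rf(a/s)=f(a)-g(a/s)\in D'$, and $f(a/s)\in D'$ because $s$ is a unit of $D'$. For general $n$, apply the case $n=1$ to one variable at a time, with the other variables fixed in $D$ or, once treated, in $D'$.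

If $f=g/s$ with $g\in\operatorname{Int}(D^n)$ and $s\in S$, then $f(D^n)\subseteq D'$, so $f\in\operatorname{Int}(D'^n)$. Conversely let $f\in\operatorname{Int}(D'^n)$. The $D$-module generated by $f(D^n)$ lies in $e^{-1}D$ for a common denominator $e$ of the coefficients of $f$. As $D$ is Noetherian, this module is finitely generated. It is contained in $D'$, so some $s\in S$ multiplies it into $D$. Thus $sf\in\operatorname{Int}(D^n)$.

For the last statement take $S=D\setminus\mathfrak m$. By the first part $\operatorname{Int}(D^n)_{\mathfrak m}=\operatorname{Int}(D_{\mathfrak m}^n)$ for all $n$, so the localization of $\theta_n$ at $\mathfrak m$ is the map $\theta_n$ for $D_{\mathfrak m}$. Flatness and being an isomorphism are local properties; for compositeness use Lemma~\ref{lem:torsion}(a).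
\end{proof}

We recall what depth one means. Let $(D,\mathfrak m)$ be a Noetherian local domain, not a field, and let $0\ne d\in\mathfrak m$. As $d$ is regular, $\operatorname{depth}D=1+\operatorname{depth}D/dD\geq 1$. So $\operatorname{depth}D=1$ if and only if $\mathfrak m$ annihilates a nonzero element of $D/dD$, that is, if and only if
\begin{equation}\label{eq:depth}
\text{there is } s\in D\setminus dD\ \text{ with }\ s\mathfrak m\subseteq dD .
\end{equation}
Hence \eqref{eq:depth} holds for every nonzero $d\in\mathfrak m$ as soon as it holds for one. If $\dim D=1$, then $\operatorname{depth}D=1$.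

\begin{lemma}\label{lem:polys}
Let $(D,\mathfrak m)$ be a Noetherian local domain, not a field.
\begin{enumerate}
\item[(a)] If $D/\mathfrak m$ is infinite, then $\operatorname{Int}(D^n)=D[X_1,\dots,X_n]$.
\item[(b)] Let $D^*=\bigcap_{\mathfrak p\ne\mathfrak m}D_{\mathfrak p}$, the intersection over all primes $\mathfrak p\neq\mathfrak m$. Then $\operatorname{Int}(D^n)\subseteq D^*[X_1,\dots,X_n]$. If $\operatorname{depth}D\ge2$, then $D^*=D$, so that $\operatorname{Int}(D^n)=D[X_1,\dots,X_n]$.
\end{enumerate}
In particular, if $D/\mathfrak m$ is infinite or $\operatorname{depth}D\ge2$, then $\operatorname{Int}(D)$ is free over $D$ and all $\theta_n$ are isomorphisms.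
\end{lemma}

\begin{proof}
(a) For $n=1$ and $f\in\operatorname{Int}(D)$ of degree $r$, choose $a_0,\dots,a_r\in D$ with distinct residues. The coefficients of $f$ solve a linear system with right sides $f(a_0),\dots,f(a_r)\in D$, and its Vandermonde determinant $\prod_{i<j}(a_j-a_i)$ is a unit. So they lie in $D$. For $n>1$ write $f=\sum_if_i(X_1,\dots,X_{n-1})X_n^i$. For $a\in D^{n-1}$ we have $f(a,X_n)\in\operatorname{Int}(D)=D[X_n]$, so $f_i(a)\in D$. Thus $f_i\in\operatorname{Int}(D^{n-1})$, and induction applies.

(b) Let $\mathfrak p\ne\mathfrak m$ be a prime. If $\mathfrak p=0$, then $D_{\mathfrak p}=K$ and nothing is to be shown. If $\mathfrak p\ne0$, then $D/\mathfrak p$ is a domain and not a field, hence infinite, so $D_{\mathfrak p}$ has infinite residue field. By Lemma~\ref{lem:loc} and (a), $\operatorname{Int}(D^n)\subseteq\operatorname{Int}(D_{\mathfrak p}^n)=D_{\mathfrak p}[X_1,\dots,X_n]$. This proves the inclusion.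

Now suppose that there is $c\in D^*\setminus D$. The ideal $\{r\in D:rc\in D\}$ is proper, and it is contained in no prime $\mathfrak p\ne\mathfrak m$, because $c\in D_{\mathfrak p}$. So it contains a power of $\mathfrak m$. Let $j\ge1$ be minimal with $\mathfrak m^jc\subseteq D$, and choose $r\in\mathfrak m^{j-1}$ with $c'=rc\notin D$. Then $c'\mathfrak m\subseteq D$. Write $c'=s/d$ with $s,d\in D$; as $c'\notin D$, we have $d\in\mathfrak m$. Then $s\notin dD$ and $s\mathfrak m\subseteq dD$, so $\operatorname{depth}D=1$ by \eqref{eq:depth}.

The last assertion follows, since $D[X]^{\otimes n}=D[X_1,\dots,X_n]$.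
\end{proof}

\section{The negative direction}

What remains are the local domains with finite residue field and depth one. In this section $(D,\mathfrak m)$ is such a Noetherian local domain, $k=D/\mathfrak m$ has $q$ elements, and $u=X^q-X$. Then $u\in D[X]\subseteq A$, and $u(D)\subseteq\mathfrak m$ since $c^q=c$ for $c\in k$. First we make precise the argument of Section~\ref{sub:idea}.

\begin{proposition}\label{prop:neg}
Suppose that $u\notin\mathfrak mA$.
\begin{enumerate}
\item[(a)] $A$ is not flat over $D$.
\item[(b)] If $\dim D=1$, then $\theta_n$ is not an isomorphism whenever $\mathfrak m^n\subseteq dD$ for some nonzero $d\in\mathfrak m$; such $n$ exist.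
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $0\ne d\in\mathfrak m$ and take $s$ as in \eqref{eq:depth}. Then $su(D)\subseteq s\mathfrak m\subseteq dD$, so $f=su/d$ belongs to $A$, and $su-df=0$ is a linear relation in $A$ with coefficients in $D$. The equational criterion says that in a flat module every such relation comes from relations in $D$. So if $A$ were flat, there would be finitely many $y_j\in A$ and $r_j,r_j'\in D$ with
$$u=\sum_jr_jy_j,\qquad f=\sum_jr_j'y_j,\qquad sr_j=dr_j'\ \text{ for all }j.$$
If some $r_j$ were a unit, then $s\in dD$, which is false. So all $r_j\in\mathfrak m$ and $u\in\mathfrak mA$, a contradiction.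

(b) If $\dim D=1$ and $0\ne d\in\mathfrak m$, then $dD$ is $\mathfrak m$-primary and contains a power of $\mathfrak m$; so such $n$ exist. Let $\mathfrak m^n\subseteq dD$. Then $v=d^{-1}u(X_1)\cdots u(X_n)\in A_n$. Suppose $\theta_n$ is an isomorphism. By surjectivity $v=\theta_n(z)$ with $z\in T_n$. Then $\theta_n(dz)=\theta_n(u\otimes\cdots\otimes u)$, so by injectivity $u\otimes\cdots\otimes u=dz\in\mathfrak mT_n$. But $T_n/\mathfrak mT_n$ is the $n$-th tensor power of the $k$-vector space $A/\mathfrak mA$, in which $u$ is nonzero by hypothesis. So $u\otimes\cdots\otimes u$ is nonzero in $T_n/\mathfrak mT_n$, a contradiction.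
\end{proof}

Depth one was used to have the element $s$, and dimension one to have the exponent $n$. It remains to recognize when $u\notin\mathfrak mA$. The following lemma generalizes Lemma~\ref{lem:branches}. For a one-dimensional $D$ let $\hat D$ be the completion of $D$ and $L=\hat D\otimes_DK$. By flatness of $\hat D$ over $D$ the nonzero elements of $D$ are regular on $\hat D$; so $\hat D\subseteq L$, and $L$ is the localization of $\hat D$ at $D\setminus\{0\}$. Polynomials over $K$ can be evaluated at elements of $\hat D$, with values in $L$.

\begin{lemma}\label{lem:resp}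
Let $\dim D=1$ and $f\in A$. Then $f(\hat D)\subseteq\hat D$. If $\mathfrak b$ is an ideal of $L$ and $P=\mathfrak b\cap\hat D$, then $f(x)-f(y)\in P$ for all $x,y\in\hat D$ with $x-y\in P$.
\end{lemma}

\begin{proof}
Write $f=F/e$ with $F\in D[X]$ and $0\ne e\in D$. As $\dim D=1$, some power $\mathfrak m^j$ is contained in $eD$. Since $D\to\hat D/\mathfrak m^j\hat D$ is onto, so is $D\to\hat D/e\hat D$. For $x\in\hat D$ choose $a\in D$ with $x-a\in e\hat D$. Then $F(x)-F(a)\in e\hat D$, hence $f(x)\in f(a)+\hat D=\hat D$. Now let $x-y\in P$. The coefficients of $f$ lie in $K\subseteq L$, so $f(x)-f(y)\in(x-y)L\subseteq\mathfrak b$. By the first part the difference also lies in $\hat D$.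
\end{proof}

To compare with the node, let $D$ and $\mathfrak m$ for a moment be as in Theorem~\ref{thm:node} and its proof. For $j\ge1$ we have $\mathfrak m^j=t^j(t-1)^jk[t]$, so $D/\mathfrak m^j$ consists of the pairs in $k[t]/t^jk[t]\times k[t]/(t-1)^jk[t]$ with the same constant term. The completion of $D_{\mathfrak m}$ is therefore the ring of pairs in $k[[t]]\times k[[t-1]]$ with the same constant term. It is isomorphic to $k[[\xi,\eta]]/(\xi\eta)$, where $\xi$ and $\eta$ correspond to $(t,0)$ and $(0,t-1)$. The pairs whose second component is $0$ form an ideal $P$ as in Lemma~\ref{lem:resp}, and Lemma~\ref{lem:branches} is a version of Lemma~\ref{lem:resp} for this $P$ with elements $a_N\in D$ close to $P$.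

\begin{proposition}\label{prop:unot}
If $\dim D\ge2$, or if $\dim D=1$ and $\hat D$ is not a domain, then $u\notin\mathfrak mA$.
\end{proposition}

\begin{proof}
Suppose $u=\sum_i\mu_if_i$, a finite sum with $\mu_i\in\mathfrak m$ and $f_i\in A$. In both cases we find a place where the differences $f_i(a)-f_i(0)$ are small enough to contradict the simple zero of $u$ at $0$.

\emph{Case $\dim D\ge2$.} By Nakayama's lemma we can choose $a\in\mathfrak m\setminus\mathfrak m^2$. By Lemma~\ref{lem:polys}(b) the coefficients of $f_i$ lie in $D^*$, so $f_i(a)-f_i(0)$ lies in the ideal $aD^*\cap D$ of $D$. This ideal is contained in $\mathfrak m$: otherwise $1=ac$ with $c\in D^*$, and $a$ would be a unit in $D_{\mathfrak p}$ for every prime $\mathfrak p\ne\mathfrak m$. But by Krull's principal ideal theorem $a$ lies in a prime of height one, and this prime is not $\mathfrak m$. Hence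
$$u(a)=u(a)-u(0)=\sum_i\mu_i\big(f_i(a)-f_i(0)\big)\in\mathfrak m^2.$$
As $u(a)=-a(1-a^{q-1})$ is a unit times $a$, we get $a\in\mathfrak m^2$, a contradiction.

\emph{Case $\dim D=1$, $\hat D$ not a domain.} Then $L\supseteq\hat D$ is not a field, so there is an ideal $0\ne\mathfrak b\subsetneq L$. Put $P=\mathfrak b\cap\hat D$. For $0\ne b\in\mathfrak b$ there is $0\ne e\in D$ with $eb\in\hat D$, and $eb\ne0$ because $e$ is a unit of $L$; so $P\ne0$. Moreover $1\notin P$, so $P\subseteq\mathfrak m\hat D$. For $p\in P$ Lemma~\ref{lem:resp} gives $f_i(p)-f_i(0)\in P$, so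
$$u(p)=u(p)-u(0)=\sum_i\mu_i\big(f_i(p)-f_i(0)\big)\in\mathfrak mP.$$
As $u(p)=-p(1-p^{q-1})$ is a unit of $\hat D$ times $p$, we get $p\in\mathfrak mP$. Hence $P=\mathfrak mP$, and $P=0$ by Nakayama's lemma, a contradiction.
\end{proof}

\section{One branch: interpolation}

We turn to the remaining local rings, those of dimension one whose completion is a domain.

\begin{proposition}\label{prop:pos}
Let $(D,\mathfrak m)$ be a one-dimensional analytically irreducible Noetherian local domain with finite residue field. Then $A$ is flat over $D$, and every $\theta_n$ is an isomorphism.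
\end{proposition}

The plan is as follows. Fix $0\ne d\in\mathfrak m$. In this section we call a function $D^n\to D/dD$ locally constant if it factors through $(D/bD)^n$ for some $0\ne b\in D$. An integer-valued polynomial induces, modulo $d$, a locally constant function. We show that every locally constant function arises in this way. Locally constant functions in $n$ variables are the $n$-th tensor power of those in one variable, since the rings $D/bD$ are finite and the same is true for functions on finite sets. So $\theta_n$ is an isomorphism modulo $d$. Since $\theta_n$ is an isomorphism up to torsion, this is enough for the proposition.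

\subsection{The valuation}
Let $W$ be the integral closure of $\hat D$ in its fraction field. As $\hat D$ is a complete Noetherian local domain, $W$ is a finite $\hat D$-module (Nagata), and $W$ is local because a domain that is finite over a complete local ring is local. So $W$ is a normal one-dimensional Noetherian local domain, that is, a discrete valuation ring. Let $w$ be its valuation, with $w(0)=\infty$, and $\pi$ a uniformizer. The residue field of $W$ is finite over that of $D$; let $Q$ be its order, a power of the prime $p$. Since $W$ is finite over $\hat D$ with the same fraction field, there is $c\ge0$ with $\pi^cW\subseteq\hat D$. Moreover $K\cap\hat D=D$: if $a,e\in D$, $e\ne0$ and $a/e\in\hat D$, then $a\in e\hat D\cap D=eD$ by faithful flatness. Hence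
\begin{equation}\label{eq:cond}
x\in K,\quad 0\ne e\in D,\quad w(x)\ge c+w(e)\quad\Longrightarrow\quad x\in eD,
\end{equation}
because $x/e\in K\cap\pi^cW\subseteq K\cap\hat D=D$. Thus a single valuation controls divisibility in $D$, up to the bounded error $c$. This is where analytic irreducibility enters.

\subsection{Approximate indicator functions}
We now construct polynomials that are close to $1$ on a ball and close to $0$ outside. For the ball $p\mathbb Z_{(p)}$ in $\mathbb Z_{(p)}$ we can take $1-X^e$ with $e=(p-1)p^M$ and $M$ large, which is close to $0$ on units and close to $1$ on $p\mathbb Z_{(p)}$. For the smaller ball $p^2\mathbb Z_{(p)}$ we need a second factor, and use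
$$(1-X^{e_1})\big(1-(X/p)^{e_2}\big).$$
On units the second factor has a pole of order $e_2$. So $e_2$ has to be chosen first, and then $e_1$ so that the first factor compensates the pole. The general case is the same.

\begin{lemma}\label{lem:ind}
For $a\in D$ and integers $\nu,N\ge1$ there is $g\in K[X]$ such that for all $x\in D$
$$w(g(x)-1)\ge N\ \text{ if } w(x-a)\ge\nu,\qquad w(g(x))\ge N\ \text{ if } w(x-a)<\nu.$$
\end{lemma}

\begin{proof}
Replacing $g(X)$ by $g(X-a)$ we may assume $a=0$. We first note that $w(1-z^e)\ge M+1$ for all units $z$ of $W$ if $e=(Q-1)p^M$. Indeed $z^{Q-1}\in1+\pi W$, and for $i\ge1$ we have $(1+\pi^iW)^p\subseteq1+\pi^{i+1}W$, since in the expansion of $(1+\pi^iy)^p$ the binomial coefficients between the first and the last are divisible by $p\in\pi W$, and $ip\ge i+1$.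

Let $v_1<\dots<v_s$ be the values less than $\nu$ that $w$ takes on $D\setminus\{0\}$, and choose $c_j\in D$ with $w(c_j)=v_j$. Choose exponents successively in the order $e_s,e_{s-1},\dots,e_1$ such that
$$e_i\ge N\quad\text{and}\quad w(1-z^{e_i})\ge N+\sum_{j>i}e_j(v_j-v_i)\ \text{ for all units }z\text{ of }W.$$
This is possible by the first remark, with $M$ large. Put $g=\prod_{j=1}^s\big(1-(X/c_j)^{e_j}\big)$, and let $x\in D$.

If $w(x)\ge\nu$, then $w(x/c_j)\ge1$ for all $j$, so every factor is congruent to $1$ modulo $\pi^{e_j}$, hence modulo $\pi^N$. So $w(g(x)-1)\ge N$.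

If $w(x)=v_i$ for some $i$, then $x/c_i$ is a unit of $W$, and the $i$-th factor has value at least $N+\sum_{j>i}e_j(v_j-v_i)$. For $j<i$ we have $x/c_j\in\pi W$, and the $j$-th factor is a unit. For $j>i$ we have $w(x/c_j)<0$, and the $j$-th factor has value $-e_j(v_j-v_i)$. Altogether $w(g(x))\ge N$.
\end{proof}

\subsection{Reduction modulo a nonzero element}
Fix $0\ne d\in\mathfrak m$ and let $R=D/dD$. Let $C_n$ be the $R$-algebra of locally constant functions, that is, of all functions $\varphi:D^n\to R$ that factor through $(D/bD)^n$ for some $0\ne b\in D$.

\begin{lemma}\label{lem:cn}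
Reduction of values modulo $d$ induces an isomorphism $A_n/dA_n\cong C_n$. The $R$-module $A/dA$ is flat, and $\theta_n$ induces an isomorphism $T_n/dT_n\cong A_n/dA_n$.
\end{lemma}

\begin{proof}
\emph{The map is well defined.} Let $f\in A_n$, $f=F/e$ with $F\in D[X_1,\dots,X_n]$ and $0\ne e\in D$. If $x\equiv y$ modulo $edD$ componentwise, then $F(x)-F(y)\in edD$, so $f(x)-f(y)\in dD$. Thus $f$ modulo $d$ factors through $(D/edD)^n$.

\emph{The kernel of $A_n\to C_n$ is $dA_n$,} since $f(D^n)\subseteq dD$ if and only if $f/d\in A_n$.

\emph{The map is surjective.} Let $\varphi\in C_n$ factor through $(D/bD)^n$. Put $\nu=\max(1,c+w(b))$ and $D_\nu=\{x\in D:w(x)\ge\nu\}$. By \eqref{eq:cond}, $D_\nu\subseteq bD$. The group $D/D_\nu$ embeds into $W/\pi^\nu W$, which is finite; let $a_1,\dots,a_r\in D$ be representatives of the cosets of $D_\nu$. Apply Lemma~\ref{lem:ind} with $a=a_i$ and $N=\max(1,c+w(d))$ to get $g_i\in K[X]$. For all $x\in D$ the element $g_i(x)-1$ (if $x\in a_i+D_\nu$) or $g_i(x)$ (otherwise) is in $K$ and has value at least $c+w(d)$, so by \eqref{eq:cond} it lies in $dD$. Hence $g_i\in A$, and $g_i$ reduces modulo $d$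 to the indicator function of $a_i+D_\nu$. Since $\varphi$ is constant on the cosets of $D_\nu^n$, it is the reduction of some
$$\sum r_{i_1\dots i_n}\,g_{i_1}(X_1)\cdots g_{i_n}(X_n),\qquad r_{i_1\dots i_n}\in D.$$

\emph{Tensor powers.} $C_n$ is the union of the $R$-modules $\operatorname{Fun}((D/bD)^n,R)$, directed by divisibility of $b$. The rings $D/bD$ are finite, because $D_\nu\subseteq bD$ with $D/D_\nu$ finite. So these modules are free over $R$, with the indicator functions of points as bases, and $\varphi_1\otimes\cdots\otimes\varphi_n\mapsto\varphi_1(x_1)\cdots\varphi_n(x_n)$ is an isomorphism $\operatorname{Fun}(D/bD,R)^{\otimes_Rn}\cong\operatorname{Fun}((D/bD)^n,R)$. Passing to the direct limit we find that $C_1$ is flat over $R$ and $C_1^{\otimes_Rn}\cong C_n$. Under the identifications $T_n/dT_n=(A/dA)^{\otimes_Rn}\cong C_1^{\otimes_Rn}$ and $A_n/dA_n\cong C_n$ this isomorphism is the map induced by $\theta_n$.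
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pos}]
\emph{$A$ is flat.} We show $\operatorname{Tor}_1^D(A,D/I)=0$ for every ideal $I$. This is trivial for $I=0$ and $I=D$. Let $0\ne I\subseteq\mathfrak m$, choose $0\ne d\in I$, and put $R=D/dD$. Let $F_\bullet$ be a free resolution of $A$ over $D$. Since $d$ is regular on $D$ and on $A$, we have $\operatorname{Tor}_i^D(A,R)=0$ for $i\ge1$, so $F_\bullet/dF_\bullet$ is a free resolution of $A/dA$ over $R$. From $F_\bullet\otimes_DD/I=(F_\bullet/dF_\bullet)\otimes_RD/I$ we get
$$\operatorname{Tor}_1^D(A,D/I)\cong\operatorname{Tor}_1^R(A/dA,D/I)=0,$$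
because $A/dA$ is flat over $R$ by Lemma~\ref{lem:cn}.

\emph{$\theta_n$ is injective.} As $A$ is flat, $T_n$ is flat, hence torsion-free, and Lemma~\ref{lem:torsion}(b) applies.

\emph{$\theta_n$ is surjective.} Let $y\in A_n$. By Lemma~\ref{lem:torsion}(b) there are $0\ne d\in D$ and $z\in T_n$ with $dy=\theta_n(z)$. If $d$ is a unit, we are done. Otherwise $d\in\mathfrak m$, and $\theta_n(z)\in dA_n$, so Lemma~\ref{lem:cn} gives $z=dz'$ with $z'\in T_n$. Then $d(y-\theta_n(z'))=0$, and $y=\theta_n(z')$ because $A_n$ is torsion-free.
\end{proof}

\begin{remark}
Under the hypotheses of Proposition~\ref{prop:pos}, with $q=|D/\mathfrak m|$, the element $u=X^q-X$ does lie in $\mathfrak mA$, in contrast to Proposition~\ref{prop:unot}. To see this, let $\mu_1,\dots,\mu_s$ generate $\mathfrak m$ and let $0\ne d\in\mathfrak m$. The function $u$ modulo $d$ factors through some $D/bD$ and has values in $\mathfrak m/dD$. Writing each of its values as a combination of the $\mu_i$, we see that it equals $\sum_i\mu_i\varphi_i$ with $\varphi_i\in C_1$. If $f_i\in A$ reduces to $\varphi_i$, then $u-\sum_i\mu_if_i\in dA\subseteq\mathfrak mA$.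
\end{remark}

\section{The classification and orders in number fields}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:loc} flatness of $\operatorname{Int}(D)$ and compositeness may be checked at the rings $D_{\mathfrak m}$ with $\mathfrak m$ maximal. As $D$ is not a field, no $D_{\mathfrak m}$ is a field, and each has depth at least $1$.

Suppose $(\star)$ holds. For each $\mathfrak m$ either $D/\mathfrak m$ is infinite, or $\operatorname{depth}D_{\mathfrak m}\ge2$, or $D_{\mathfrak m}$ is one-dimensional and analytically irreducible with finite residue field. In the first two cases Lemma~\ref{lem:polys} applies, in the third Proposition~\ref{prop:pos}. So $\operatorname{Int}(D_{\mathfrak m})$ is flat over $D_{\mathfrak m}$ and all $\theta_n$ for $D_{\mathfrak m}$ are isomorphisms. This proves (2) and the ``if'' part of (1).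

Suppose $(\star)$ fails at $\mathfrak m$. Then $D_{\mathfrak m}$ has finite residue field and depth one, and either $\dim D_{\mathfrak m}\ge2$, or $\dim D_{\mathfrak m}=1$ and its completion is not a domain. By Propositions~\ref{prop:unot} and~\ref{prop:neg}(a), $\operatorname{Int}(D_{\mathfrak m})$ is not flat. This is the ``only if'' part of (1). In the situation of (3), $D_{\mathfrak m}$ has dimension and depth one, so Propositions~\ref{prop:unot} and~\ref{prop:neg}(b) show that some $\theta_n$ for $D_{\mathfrak m}$ is not an isomorphism. So $D_{\mathfrak m}$, and hence $D$, is not polynomially composite.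

If $D$ satisfies $S_2$, then for maximal ideals $\mathfrak m$ the conditions $\operatorname{depth}D_{\mathfrak m}=1$ and $\dim D_{\mathfrak m}=1$ are equivalent, so (c) is the same as $(\star)$. Now (b)$\Leftrightarrow$(c) is (1), (c)$\Rightarrow$(a) is (2), and (a)$\Rightarrow$(c) is (3).
\end{proof}

\begin{remark}
For the ring $D$ of Theorem~\ref{thm:node} and its maximal ideal $\mathfrak m=t(t-1)k[t]$ we have seen that the completion of $D_{\mathfrak m}$ is isomorphic to $k[[\xi,\eta]]/(\xi\eta)$, which is not a domain. So Theorem~\ref{thm:class}(1) also shows that $\operatorname{Int}(D)$ is not flat over $D$ in that example.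
\end{remark}

\begin{example}
In dimension two, let $B=\mathbb F_{q^2}[x,y]$ and $D=\{f\in B:f(0,0)\in\mathbb F_q\}$, and let $\mathfrak m$ be the ideal of all $f\in B$ with $f(0,0)=0$; it is a maximal ideal of $D$ with residue field $\mathbb F_q$. Choose $c\in\mathbb F_{q^2}\setminus\mathbb F_q$. The ring $D$ contains $D_0=\mathbb F_q[x,y]$ and is contained in the finite $D_0$-module $B=D_0+cD_0$. So $D$ is a finite $D_0$-module. Hence $D$ is Noetherian, and it is a finitely generated $\mathbb F_q$-algebra of dimension two. As it is a domain, all its maximal ideals have height two.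

We have $c\mathfrak m\subseteq D$, and $c\notin D_{\mathfrak m}$ because $(sc)(0,0)=s(0,0)c\notin\mathbb F_q$ for $s\in D\setminus\mathfrak m$. So $cx\in D$, $cx\notin xD_{\mathfrak m}$ and $cx\,\mathfrak m\subseteq xD$, and \eqref{eq:depth} gives $\operatorname{depth}D_{\mathfrak m}=1$. Thus $(\star)$ fails at $\mathfrak m$, and $\operatorname{Int}(D)$ is not flat over $D$ by Theorem~\ref{thm:class}(1). Since $D$ has no maximal ideal of height one, the theorem does not decide whether $D$ is polynomially composite.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:orders}]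
An order $\mathcal O$ is a one-dimensional Noetherian domain, so it satisfies $S_2$, and its maximal ideals have height one and finite residue fields. By Theorem~\ref{thm:class}(4) we have to show, for a maximal ideal $\mathfrak m$ of $\mathcal O$ and $D=\mathcal O_{\mathfrak m}$, that $\hat D$ is a domain if and only if exactly one prime $P$ of $\mathcal O'$ lies over $\mathfrak m$. Let $K$ be the fraction field of $\mathcal O$. Since $\mathcal O'$ is finite over $\mathcal O$ and $\hat D$ is flat over $\mathcal O$,
$$\hat D\subseteq\hat D\otimes_{\mathcal O}\mathcal O'=\prod_{P\mid\mathfrak m}\widehat{\mathcal O'_P},$$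
a product of complete discrete valuation rings: the middle term is the $\mathfrak m$-adic completion of $\mathcal O'$, which decomposes according to the primes over $\mathfrak m$. Now tensor with $K$ over $\mathcal O$. On the left, since $\mathcal O'\otimes_{\mathcal O}K=K$, both terms become $L=\hat D\otimes_{\mathcal O}K$. On the right each factor becomes its fraction field, since the nonzero elements of $\mathfrak m$, which are nonzero nonunits in the factor, are inverted. So $L$ is a product of fields indexed by the primes $P\mid\mathfrak m$. If there is one such $P$, then $\hat D\subseteq L$ is contained in a field. If there are several, then $L$ is not a domain; as $L$ is a localization of $\hat D$ at regular elements, $\hat D$ is not a domain either.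

The rings $\mathbb Z[\sqrt{-3}]$ and $\mathbb Z[\sqrt{-7}]$ have index $2$ in the respective maximal orders, so their localizations at maximal ideals not containing $2$ are discrete valuation rings, and exactly one prime of $\mathcal O'$ lies over each of these ideals. In both cases exactly one maximal ideal contains $2$, because $X^2+3\equiv X^2+7\equiv(X+1)^2$ modulo $2$; so the primes of $\mathcal O'$ over it are all the primes over $2$. For $\mathbb Z[\sqrt{-3}]$ the maximal order is $\mathbb Z[X]/(X^2-X+1)$, and $X^2-X+1\equiv X^2+X+1$ is irreducible modulo $2$, so $2$ is inert and there is one prime. For $\mathbb Z[\sqrt{-7}]$ it is $\mathbb Z[X]/(X^2-X+2)$, and $X^2-X+2\equiv X(X+1)$ modulo $2$, so $2$ splits and there are two. (For the second ring, Example~\ref{ex:seven} is a direct proof.)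
\end{proof}

\begin{thebibliography}{1}
\bibitem{Elliott} Jesse Elliott, \emph{Birings and plethories of integer-valued polynomials}, arXiv:1109.3848 (2011).
\end{thebibliography}
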